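# Degrees of semi-invariants and Jordan tuples with a unique maximum

## 1. The algebra $[h,t]=t$ and a four-dimensional cousin

Take the two-dimensional Lie algebra with basis $h,t$ and $[h,t]=t$. Its symmetric algebra is $\mathbb C[h,t]$, and the Lie bracket extends to a Poisson bracket with $\{h,t\}=t$, so
$$\{h,f\}=t\,\frac{\partial f}{\partial t},\qquad \{t,f\}=-t\,\frac{\partial f}{\partial h}.$$
Let us look for all polynomials $f\neq0$ that are eigenvectors of both operators, say $\{y,f\}=\chi(y)f$ for every $y\in\mathfrak g$, where $\chi$ is a linear form vanishing on $[\mathfrak g,\mathfrak g]$. Since $t=[h,t]$, we have $\chi(t)=0$, so $\partial f/\partial h=0$ and $f$ is a polynomial in $t$. Then $t f'(t)=\chi(h)f$ forces $f=\mathrm{const}\cdot t^k$. The algebra generated by these eigenvectors is $\mathbb C[t]$, with one free generator, of degree $1$.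

Now compare with the structure matrix
$$\begin{pmatrix}0&t\\-t&0\end{pmatrix}.$$
At a generic point it is invertible, its Pfaffian is $t$, and half of (dimension plus generic corank) is $\frac12(2+0)=1$. There is a formula, recalled in Section 2, which in favorable cases says that the degrees of the generators add up to this half-sum minus the degree of the Pfaffian. Here it would say $1=1-1$. It is off by one.

With $k$ commuting copies, $[h_i,t_i]=t_i$, the same computation gives eigenvectors $t_1,\dots,t_k$, half-sum $k$, Pfaffian $\pm t_1\cdots t_k$, and the formula is off by $k$. One might guess that the error is always bounded by the degree of the Pfaffian, and that nothing better can be said. Consider however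
$$[h,u]=\tfrac12u,\quad [h,v]=\tfrac12v,\quad [h,z]=z,\quad [u,v]=z. \tag{1}$$
All of $u,v,z$ lie in $[\mathfrak g,\mathfrak g]$, so an eigenvector $f$ is killed by $\{z,\cdot\}=-z\,\partial_h$, then by $\{u,\cdot\}$, which on polynomials without $h$ is $z\,\partial_v$, and by $\{v,\cdot\}$, which is $-z\,\partial_u$. So $f\in\mathbb C[z]$, and again the algebra is $\mathbb C[z]$ with one generator of degree $1$. In the order $h,u,v,z$ the structure matrix has upper entries $a_{12}=\frac u2$, $a_{13}=\frac v2$, $a_{14}=z$, $a_{23}=z$, $a_{24}=a_{34}=0$, so its Pfaffian is $a_{12}a_{34}-a_{13}a_{24}+a_{14}a_{23}=z^2$. The half-sum is $\frac12(4+0)=2$. Now $1=2-2+1$: the error is $1$, although the Pfaffian has degree $2$.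

What has size $1$ here and size $k$ before? Restrict the structure matrix to a generic line $x+\lambda a$ in $\mathfrak g^*$. For $k$ copies of $[h,t]=t$ it degenerates at $k$ values of $\lambda$, each with one Jordan block of size $2\times2$. For (1) it degenerates at the single value of $\lambda$ with $z(x+\lambda a)=0$, and we shall see that it has one Jordan block there, of size $4\times4$. The number of degenerate values matches the error. In general it is too generous to count all of them; the values that should count are those whose largest Jordan block is strictly larger than all others. Whether this count always bounds the error is asked in I. K. Kozlov, "Realization of Jordan-Kronecker invariants by Lie algebras", arXiv:2307.08642 (2023). The answer is yes, and the lecture proves it.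

## 2. Index, semi-invariants, Jordan tuples, and the statement

Throughout, $\mathfrak g\neq0$ is a finite-dimensional complex Lie algebra with basis $e_1,\dots,e_n$ and structure constants $c_{ij}^k$.

**Index.** Each $x\in\mathfrak g^*$ defines the skew-symmetric form $\mathcal A_x=(c_{ij}^kx_k)$. The index $\operatorname{ind}\mathfrak g$ is the minimum of $\dim\ker\mathcal A_x$ over $x\in\mathfrak g^*$. We write
$$q=\operatorname{ind}\mathfrak g,\qquad n-q=2m,\qquad c(\mathfrak g)=\tfrac12(\dim\mathfrak g+\operatorname{ind}\mathfrak g)=m+q .$$

**Semi-invariants.** Identify $S=S\mathfrak g$ with $\mathbb C[\mathfrak g^*]$; $\mathfrak g$ acts by the derivations $\operatorname{ad}_yf=\{y,f\}$, where $\{\,,\}$ is the Lie–Poisson bracket. An element $f\in S$ is a semi-invariant of weight $\chi$ if $\operatorname{ad}_yf=\chi(y)f$ for all $y\in\mathfrak g$, where $\chi$ is a character, that is, a linear form vanishing on $[\mathfrak g,\mathfrak g]$. It is invariant if $\operatorname{ad}_yf=0$ for all $y$, and a proper semi-invariant if $\chi\ne0$. The invariants form $(S\mathfrak g)^{\mathfrak g}$; the subalgebra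 generated by all semi-invariants is
$$A:=(S\mathfrak g)^{\mathfrak g}_{\mathrm{si}} .$$

**Fundamental semi-invariant.** $p=p_{\mathfrak g}\in S$ is the greatest common divisor, up to a nonzero scalar, of the Pfaffians of all principal $2m\times2m$ minors of $(c_{ij}^kx_k)$. For (1), $p=z^2$. For the Heisenberg algebra $[u,v]=z$ we have $n=3$, $q=1$, $m=1$, and $p=z$.

**Jordan–Kronecker invariants.** The Jordan–Kronecker theorem says that two skew-symmetric forms $\mathcal A,\mathcal B$ on a finite-dimensional complex vector space can be brought simultaneously, by one change of basis, to block-diagonal form with blocks $\begin{pmatrix}0&P\\-P^{T}&0\end{pmatrix}$, where for the pencil $\mathcal A+\lambda\mathcal B$ the matrix $P$ is one of the following: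

- in a Jordan block of size $2k\times2k$, $P=J_k(\mu)+\lambda I_k$ with $J_k(\mu)$ the usual Jordan block; or, for an infinite eigenvalue, $P=I_k+\lambda J_k(0)$;
- in a Kronecker block of size $2k-1$, $P$ is the $(k-1)\times k$ matrix with $1$ in the places $(i,i)$, $\lambda$ in the places $(i,i+1)$, and $0$ elsewhere.

Infinite eigenvalues do not occur if $\mathcal B$ has the maximal rank in the pencil. We label a finite Jordan block by the value $\lambda=-\mu$ at which the rank drops; the other sign convention changes no count. The JK invariants of $\mathfrak g$ are the sizes of the blocks of $\mathcal A_{x+\lambda a}=\mathcal A_x+\lambda\mathcal A_a$ for a generic pair $(x,a)\in\mathfrak g^*\times\mathfrak g^*$; the number and sizes of blocks are the same for all generic pairs. The Jordan blocks with the same eigenvalue $\lambda_i$ form the Jordan tuple $J_{\lambda_i}(2n_{i1},\dots,2n_{is_i})$ with $n_{i1}\ge\dots\ge n_{is_i}$, and the $\lambda_i$ are distinct. The tuple has a unique maximum if $n_{i1}>n_{i2}$ or $s_i=1$. The number of Jordan tuples with unique maximum is denoted by $M$.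

For the Heisenberg algebra the only nonzero entry of the pencil is $z(x)+\lambda z(a)$, between $u$ and $v$. So there is one Jordan tuple $J(2)$, one Kronecker block of size $1$, and $M=1$. For the five-dimensional Heisenberg algebra $[u_1,v_1]=[u_2,v_2]=z$ the pencil has two $2\times2$ Jordan blocks with the same eigenvalue. The only tuple is $J(2,2)$, and $M=0$.

**Theorem of Ooms and Van den Bergh (recalled, not used).** If $A$ is freely generated by homogeneous $f_1,\dots,f_r$, then $\sum\deg f_i\le c(\mathfrak g)$. If there are no proper semi-invariants and $(S\mathfrak g)^{\mathfrak g}$ is freely generated by homogeneous $f_1,\dots,f_r$, then $\sum\deg f_i=c(\mathfrak g)-\deg p_{\mathfrak g}$.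

**Theorem 1.** If $A=(S\mathfrak g)^{\mathfrak g}_{\mathrm{si}}$ is freely generated by homogeneous elements $f_1,\dots,f_r$, then
$$\sum_{i=1}^r\deg f_i\le\tfrac12(\dim\mathfrak g+\operatorname{ind}\mathfrak g)-\deg p_{\mathfrak g}+M .$$

There is no further assumption; in particular $\mathfrak g$ need not be algebraic. Under an extra hypothesis there is an exact formula. By Lemma 7 below, the generators may be replaced, without changing their degrees, by homogeneous semi-invariants.

**Theorem 2.** In the situation of Theorem 1, let the $f_i$ be semi-invariants with weights $\chi_i$, let $d=\dim\operatorname{span}_{\mathbb C}(\chi_1,\dots,\chi_r)$ and $I=\{i:\chi_i\notin\operatorname{span}_{\mathbb C}(\chi_j:j\neq i)\}$. Assume in addition that $r=\operatorname{ind}\mathfrak g+d$; this holds if $\operatorname{ad}\mathfrak g$ is an algebraic Lie algebra. Then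
$$\sum_{i=1}^r\deg f_i=c(\mathfrak g)-\deg p_{\mathfrak g}+\sum_{i\in I}\deg f_i,$$
and for $i\in I$ the prime $f_i$ divides $p_{\mathfrak g}$ and its Jordan tuples have a unique maximum.

## 3. Comparing $\pi^m$ with a Jacobian

**Notation.** Let $K=\operatorname{Frac}S$. The 1-forms on $\mathfrak g^*$ with coefficients in $K$ form $\Omega_K=K\otimes\mathfrak g$ (with $dy=y$ for $y\in\mathfrak g$), the vector fields form $\mathcal T_K=K\otimes\mathfrak g^*$, and the two are dual over $K$; elements of $\mathfrak g^*$ are constant fields. The Poisson bracket is a map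
$$\pi:\Omega_K\to\mathcal T_K,\qquad \langle\pi(du),dv\rangle=\{u,v\},$$
or equivalently the bivector $\pi=\sum_{i<j}[e_i,e_j]\,e_i^*\wedge e_j^*$. Its power $\pi^m$ has as coefficients $m!$ times the Pfaffians of the principal $2m\times 2m$ minors. Call a polyvector or form with coefficients in $S$ primitive if the gcd of its coefficients is $1$. Then
$$\pi^m=p\,E,\qquad E\in S\otimes\Lambda^{2m}\mathfrak g^*\ \text{primitive}. \tag{2}$$
Let $Q=\ker\pi$. Then $\dim_KQ=q$, and $\pi(\Omega_K)=Q^\perp$ since $\pi$ is skew. The line $\Lambda^{2m}Q^\perp$ is spanned by $\pi^m$, hence by $E$. For $\alpha\in\Omega_K$, $\iota_\alpha$ is contraction on polyvectors, an antiderivation with $\iota_\alpha v=\langle\alpha,v\rangle$ for vectors. Finally, if $f$ is a semi-invariant of weight $\chi$, then $\pi(df)(y)=\{f,y\}=-\chi(y)f$ for $y\in\mathfrak g$, that is,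
$$\pi(df)=-f\chi,\qquad \chi\in\mathfrak g^*\ \text{a constant field}. \tag{3}$$

**A first argument, when everything is invariant.** Suppose that all $f_i$ are invariant and $r=q$. By (3) the $df_i$ lie in $Q$; being $q$ independent elements, they span it. Let $J=df_1\wedge\dots\wedge df_r$ and let $J^*$ be the contraction of a constant volume $n$-vector with $df_1,\dots,df_r$. Up to sign $J^*$ has the same coefficients as $J$, and it spans $\Lambda^{n-q}Q^\perp=\Lambda^{2m}Q^\perp$. So $\pi^m=G\,J^*$ with $G\in K$. Grant that $J$ is primitive (Lemma 8 below). Then $G=p$ up to a scalar, and comparing degrees of coefficients gives $m=\deg p+\sum(\deg f_i-1)$, i.e. $\sum\deg f_i=m+q-\deg p$. So far this is the equality without any correction.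

**Where it stops.** With proper semi-invariants, $df_i\notin Q$, and $\pi^m$ and $J^*$ are polyvectors of different degrees. For $[h,t]=t$ we have $\pi=t\,\partial_h\wedge\partial_t$, while $J=dt$ and $J^*=\pm\partial_h$. The degrees match again if we contract $\pi^m$ with suitable forms, and the economical choice is $w_i=df_i/f_i$, because $\pi(w_i)=-\chi_i$ is constant. But $w_i$ has a pole. For $[h,t]=t$,
$$\iota_{dt/t}\big(t\,\partial_h\wedge\partial_t\big)=-\partial_h,$$
and the whole factor $p=t$ has been eaten by the pole. In general each contraction may cost one factor $f_i$, which would only give $\sum\deg f_i\le c(\mathfrak g)-\deg p+\sum\deg f_i$ with the last sum over the contracted $f_i$. This can be too weak.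

**An example that separates the two bounds.** Let
$$[h,t]=t,\qquad [h,y]=z \tag{4}$$
(basis $h,t,y,z$; other brackets zero). Here $\pi=\partial_h\wedge(t\,\partial_t+z\,\partial_y)$, so $m=1$, $q=2$, $c(\mathfrak g)=3$. The nonzero Pfaffians are $t$ and $z$, so $p=1$: there are no Jordan blocks (the rank drops only in codimension $2$), and $M=0$. A semi-invariant $f$ satisfies $\chi(t)=0$, so $-t\,\partial_hf=0$, and then $(t\,\partial_t+z\,\partial_y)f=\chi(h)f$. The operators $t\,\partial_t$ (diagonalizable) and $z\,\partial_y$ (locally nilpotent) commute, so $t\,\partial_tf=\chi(h)f$ and $z\,\partial_yf=0$. Thus $A=\mathbb C[t,z]$, $t$ has weight $\chi_t\ne0$, and $z$ has weight $0$. The pole of $dt/t$ would allow $\sum\deg f_i\le3-0+1=4$, while Theorem 1 claims $\sum\deg f_i\le3$. (The truth is $2$.)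

Why does the pole of $dt/t$ cost nothing here? Because modulo $t$ the form $dt$ agrees with an element of $\ker\pi$:
$$dt=\Big(dt-\frac tz\,dy\Big)+t\cdot\frac{dy}{z},\qquad \pi\Big(dt-\frac tz\,dy\Big)=-t\,\partial_h+\frac tz\,z\,\partial_h=0 .$$
So we sort the primes $f_i$ by whether $df_i$ is congruent modulo $f_i$ to an element of $\ker\pi$. If it is, the pole should cost nothing. If it is not, we must show that the prime $f_i$ is paid for by $M$; the closedness of the symplectic form on the leaves of $\pi$ will do this.

Example (4) shows a second gap: $q=2$, but the weight-zero combinations of $w_t=dt/t$ and $w_z=dz/z$ form only the line $K\,dz$ in $Q$. Semi-invariants do not produce all of $\ker\pi$, and $\iota_{dt/t}\pi$ is a vector whereas $J^*$, with $J=dt\wedge dz$, is a bivector. We must wedge $\pi^m$ with additional vector fields whose degree and behavior along each $f_i=0$ are under control. The linear fields coming from the algebraic hull of $\operatorname{ad}\mathfrak g$ will serve.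

## 4. Normal forms along a prime divisor

We compare orders of vanishing along each prime $f\in S$ (always up to scalars). Put $R=S_{(f)}$, a discrete valuation ring with valuation $v_f$, and
$$\Omega_R=R\otimes\mathfrak g,\quad \mathcal T_R=R\otimes\mathfrak g^*,\quad Q_R=Q\cap\Omega_R,\quad \mathcal E=Q^\perp\cap\mathcal T_R .$$
For a polyvector $T$ over $K$, $v_f(T)$ is the minimum of the valuations of its coefficients. It is the same for every $R$-basis of $\mathcal T_R$, because a change of $R$-basis acts on exterior powers by matrices that are invertible over $R$.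

**Lemma 1.** There is an $R$-basis $a_j,b_j$ $(1\le j\le m)$, $c_l$ $(1\le l\le q)$ of $\Omega_R$ with $\langle\pi(a_j),b_j\rangle=f^{n_j}$, $n_1\ge\dots\ge n_m\ge0$, and all other pairings of basis elements equal to $0$ (apart from $\langle\pi(b_j),a_j\rangle=-f^{n_j}$). The numbers $n_j=n_j(f)$ are unique.

*Proof.* We split off one pair at a time. Let $\beta(\alpha,\alpha')=\langle\pi(\alpha),\alpha'\rangle$, an alternating form on $\Omega_R$ with values in $R$. If $\beta\neq0$, choose among the entries of its Gram matrix one of minimal valuation $\nu$, at basis elements $e,e'$, and rescale so that $\beta(e,e')=f^\nu$. All values of $\beta$ are divisible by $f^\nu$. Replace every other basis element $y$ by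
$$y-\frac{\beta(y,e')}{f^\nu}\,e+\frac{\beta(y,e)}{f^\nu}\,e' .$$
This is orthogonal to $e$ and $e'$, and the coefficients lie in $R$. Continue with the span of the new elements. The process stops after $m$ pairs, since the rank over $K$ is $2m$. Ordering the pairs gives the form. The Gram matrix has elementary divisors $f^{n_j}$, each occurring twice, so the $n_j$ are unique. $\square$

In the dual basis $a_j^*,b_j^*,c_l^*$ of $\mathcal T_R$ this reads
$$\pi(a_j)=f^{n_j}b_j^*,\quad \pi(b_j)=-f^{n_j}a_j^*,\quad \pi=\sum_jf^{n_j}a_j^*\wedge b_j^*,\quad Q_R=\langle c_l\rangle_R,\quad \mathcal E=\langle a_j^*,b_j^*\rangle_R. \tag{5}$$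
Consequently $\pi^m=m!\,f^{n_1+\dots+n_m}\,a_1^*\wedge b_1^*\wedge\dots\wedge a_m^*\wedge b_m^*$, so by (2)
$$v_f(p)=\sum_jn_j(f), \tag{6}$$
and $E$, which has $v_f(E)=0$, generates $\Lambda^{2m}\mathcal E$ over $R$. The restriction map $\Omega_R\to\mathcal E^*=\operatorname{Hom}_R(\mathcal E,R)$ is onto with kernel $Q_R$.

For (1) and $f=z$: by (6) the exponents satisfy $n_1+n_2=2$. Modulo $z$ the structure matrix has only the entries $\pm\frac u2,\pm\frac v2$, in the row and column of $h$, so its rank is $2$ and exactly one exponent is $0$. Hence $(n_1,n_2)=(2,0)$.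

**Lemma 2.** Let $L$ be a free module of finite rank $N$ over a field or a discrete valuation ring, $\Psi$ a generator of $\Lambda^NL$, and $\alpha_1,\dots,\alpha_d$ part of a basis of $L^*$. Then $\iota_{\alpha_1}\cdots\iota_{\alpha_d}\Psi$ generates $\Lambda^{N-d}\big(\bigcap\ker\alpha_i\big)$.

*Proof.* Complete to a basis $\alpha_1,\dots,\alpha_N$ with dual basis $v_1,\dots,v_N$ of $L$. Then $\Psi$ is a unit times $v_1\wedge\dots\wedge v_N$, and the contraction is $\pm$ that unit times $v_{d+1}\wedge\dots\wedge v_N$. $\square$

**Lemma 3.** Every factor in $S$ of a nonzero semi-invariant is a semi-invariant. More precisely, if $c\in S$, $c\ne0$, and $c\mid\operatorname{ad}_yc$ for all $y$, then $c$ is a semi-invariant.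

*Proof.* We first prove the second statement. Since $\operatorname{ad}_y$ does not raise degree, $\operatorname{ad}_yc=\gamma(y)c$ with $\gamma(y)\in\mathbb C$, linear in $y$. As $y\mapsto\operatorname{ad}_y$ is a representation, $\gamma([y,y'])c=[\operatorname{ad}_y,\operatorname{ad}_{y'}]c=0$, so $\gamma$ is a character. Now let $F\ne0$ be a semi-invariant of weight $\chi$ and $F=h^kF'$ with $h$ prime, $k\ge1$, $h\nmid F'$. From
$$\chi(y)F=kh^{k-1}(\operatorname{ad}_yh)F'+h^k\operatorname{ad}_yF'$$
we get $h\mid(\operatorname{ad}_yh)F'$, so $h\mid\operatorname{ad}_yh$, and $h$ is a semi-invariant. Products of semi-invariants are semi-invariants, so all factors are. $\square$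

## 5. Reading the Jordan tuples off the prime factors of $p$

The number $M$ is defined by a pencil on a generic line, while our computations are along prime divisors. The next lemma translates. In particular, a prime of degree $\delta$ meets a generic line in $\delta$ points, so it accounts for $\delta$ tuples; this is why $M$ can be compared with degrees.

**Lemma 4.** For generic $(x,a)$ the eigenvalues $\lambda_i$ are the roots of $p(x+\lambda a)$. They are partitioned according to the distinct prime factors $f$ of $p$, each $f$ giving $\deg f$ distinct eigenvalues. The numbers $n_{ij}$ of the Jordan tuple at a root of $f$ are the nonzero $n_j(f)$. Consequently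
$$M=\sum_{f\mid p\ \text{prime},\ n_1(f)>n_2(f)}\deg f, \tag{7}$$
where the condition $n_1>n_2$ is void if $m=1$.

*Proof.* **Step 1: which bad events a generic line avoids.** This step makes sure that a generic line sees every prime divisor cleanly. If $Z\subset\mathfrak g^*$ is closed of codimension $\ge2$, then $\{(x,a,\lambda):x+\lambda a\in Z\}$ has dimension at most $n+1+(n-2)=2n-1$, since $x$ is determined by $a$, $\lambda$ and a point of $Z$. So its image in the $2n$-dimensional space of pairs is not dense, and generic lines $x+\mathbb Ca$ miss $Z$. Next, let $f$ be prime. Since $f$ does not divide all its partial derivatives, $\{(y,a):f(y)=0,\ \langle df(y),a\rangle=0\}$ is a proper closed subset of the irreducible $(2n-1)$-dimensional variety $\{f=0\}\times\mathfrak g^*$, so its dimension is at most $2n-2$. The pairs $(y-\lambda a,a)$ with $(y,a)$ in this set and $\lambda\in\mathbb C$ then fill dimension at most $2n-1$. So a generic line meets $\{f=0\}$ only at points where $\langle df,a\rangle\ne0$.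

**Step 2: the eigenvalues.** This step locates the points where the rank drops. The coefficients of $\pi^m$ are homogeneous, so $p$ and its prime factors are homogeneous. For $f\mid p$ prime, generically $f(a)\ne0$, so $f(x+\lambda a)$ has degree $\deg f$ in $\lambda$. By Step 1 all its roots are simple, so there are exactly $\deg f$ of them. Non-associate primes $f,f'$ have no common root, since $\{f=f'=0\}$ has codimension $\ge2$. The rank of $\mathcal A$ is less than $2m$ exactly where $\pi^m=pE$ vanishes, i.e. on $\{p=0\}\cup\{E=0\}$, and $\{E=0\}$ has codimension $\ge2$ because $E$ is primitive. So on a generic line the rank drops exactly at the roots of $p(x+\lambda a)$. There is no infinite eigenvalue, because generically $\mathcal A_a$ has rank $2m$.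

**Step 3: the exponents at a root.** This step transports Lemma 1 to the line. Let $f\mid p$ be prime. The base change of Lemma 1 and its inverse have entries in $S[1/h]$ for some $h\notin(f)$, and $\{f=h=0\}$ has codimension $\ge2$, so a generic line misses it. Hence at a root $\lambda_0$ of $f(x+\lambda a)$ the polynomial $h(x+\lambda a)$ does not vanish, and the base change restricts to an element of $GL_n(\mathbb C[\lambda]_{(\lambda-\lambda_0)})$. By Step 2, $f(x+\lambda a)$ is a uniformizer of this local ring. So over $\mathbb C[\lambda]_{(\lambda-\lambda_0)}$ the form $\mathcal A_{x+\lambda a}$ has a normal form with exponents $n_j(f)$ and a $q$-dimensional zero part.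

**Step 4: the exponents of the JK blocks.** This step computes the same exponents from the Jordan–Kronecker form. For a block with off-diagonal part $P$, bringing $P$ to Smith form over the local ring, by multiplying on the two sides, is a congruence of the skew block. In a Kronecker block of size $2k-1$ the first $k-1$ columns of $P$ have determinant $1$, so the block contributes $k-1$ exponents $0$ and a one-dimensional zero part. In a Jordan block of size $2k\times2k$, $P=J_k(\mu)+\lambda I_k$ has a $(k-1)\times(k-1)$ minor equal to $1$ and determinant $(\lambda+\mu)^k$, so its elementary divisors are $1,\dots,1,(\lambda+\mu)^k$. If the eigenvalue $-\mu$ equals $\lambda_0$, the block contributes exponents $0,\dots,0,k$, otherwise only $0$'s. By uniqueness in Lemma 1, the half-sizes of the Jordan blocks at $\lambda_0$ are the nonzero $n_j(f)$. Formula (7) follows; $s_i=1$ corresponds to $n_2(f)=0$ or $m=1$. $\square$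

For (1) this gives the tuple $J(4)$ and $M=1$. For the five-dimensional Heisenberg algebra, $p=z^2$ and $(n_1,n_2)=(1,1)$.

## 6. A closed 2-form with a pole along $f$

On the leaves of $\pi$ there is a symplectic form with poles along the divisors of $p$. Closedness restricts the pole. As a toy model, on $\mathbb C^4$ the form $x_1^{-1}(dx_1\wedge dx_2+dx_3\wedge dx_4)$ has differential $-x_1^{-2}\,dx_1\wedge dx_3\wedge dx_4\neq0$: two planes cannot share the top pole order along a divisor whose equation is not constant on the leaves. The lemma below is the precise version.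

**Lemma 5.** Let $f$ be a prime factor of $p$ with $df\notin Q_R+f\Omega_R$. Then $n_1(f)>n_2(f)$ (or $m=1$).

*Proof.* **Step 1: $\mathcal E$ is closed under brackets.** We need this in order to differentiate forms on $\mathcal E$ without leaving $R$. $Q^\perp=\pi(\Omega_K)$ is spanned over $K$ by the Hamiltonian fields $X_u=\pi(du)$, $u\in S$, and the Jacobi identity gives $[X_u,X_v]=X_{\{u,v\}}$. Since $[aX,bY]=ab[X,Y]+aX(b)Y-bY(a)X$, $Q^\perp$ is closed under brackets. A field with coefficients in $R$ maps $S$ into $R$ and, by the quotient rule, $R$ into $R$. So $\mathcal T_R$ consists of derivations preserving $R$ and is closed under brackets. Hence $\mathcal E=Q^\perp\cap\mathcal T_R$ is closed under brackets and acts on $R$.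

**Step 2: the leafwise symplectic form is closed.** Define $\omega$ on $Q^\perp$ by $\omega(\pi(\alpha),\pi(\beta))=\langle\pi(\alpha),\beta\rangle$. It is well defined because $\pi$ is skew with kernel $Q$, and $\omega(X_u,X_v)=\{u,v\}$. Let $d$ be the exterior differential along $Q^\perp$, given by Cartan's formula; $d\omega$ is $K$-multilinear, so it is enough to test it on Hamiltonian fields:
$$d\omega(X_u,X_v,X_w)=\sum_{\mathrm{cyc}}\{u,\{v,w\}\}-\sum_{\mathrm{cyc}}\{\{u,v\},w\}=0,$$
since each cyclic sum is $0$ by the Jacobi identity.

**Step 3: clear the pole and reduce modulo $f$.** This step extracts one algebraic equation from $d\omega=0$. By (5), $a_j^*=-f^{-n_j}\pi(b_j)$ and $b_j^*=f^{-n_j}\pi(a_j)$, so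
$$\omega(a_j^*,b_j^*)=-f^{-2n_j}\langle\pi(b_j),a_j\rangle=f^{-n_j},$$
and the other pairings vanish. Let $N=n_1$; by (6) and $f\mid p$ we have $N\ge1$. Put $\eta=f^N\omega$. On $\mathcal E$ it is $R$-valued, with $\eta(a_j^*,b_j^*)=f^{N-n_j}$, and its reduction $\bar\eta$ modulo $f$ has rank $2\cdot\#\{j:n_j=N\}$. From $0=d(f^{-N}\eta)=-Nf^{-N-1}\,df\wedge\eta+f^{-N}\,d\eta$ we get
$$f\,d\eta=N\,df|_{\mathcal E}\wedge\eta .$$
By Step 1 and Cartan's formula, $d\eta$ is $R$-valued on $\mathcal E$. Since $N\neq0$ in characteristic $0$, reduction modulo $f$ gives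
$$\theta\wedge\bar\eta=0,\qquad \theta=\text{class of }df|_{\mathcal E}\text{ in }\mathcal E^*/f\mathcal E^* .$$

**Step 4: conclude.** It remains to see that $\theta\ne0$ and to use it. If $\theta=0$, then $df|_{\mathcal E}\in f\mathcal E^*$. As $\Omega_R\to\mathcal E^*$ is onto with kernel $Q_R$, this means $df\in Q_R+f\Omega_R$, which is excluded. So $\theta\neq0$. Completing $\theta$ to a basis of $\mathcal E^*/f\mathcal E^*$ over the residue field and expanding $\bar\eta$ in products of basis elements, $\theta\wedge\bar\eta=0$ shows that only products containing $\theta$ occur, i.e. $\bar\eta=\theta\wedge\alpha$ for some $\alpha$. So $\bar\eta$ has rank $\le2$, and exactly one $n_j$ equals $N$. $\square$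

Both sides of the dichotomy occur. For the five-dimensional Heisenberg algebra, $dz\in Q$, the hypothesis of Lemma 5 fails, and indeed $(n_1,n_2)=(1,1)$. Now add $h$ with $[h,u_i]=\frac12u_i$, $[h,v_i]=\frac12v_i$, $[h,z]=z$. In the Pfaffian $z$ can only be paired with $h$, so it is $\pm z^3$; thus $q=0$, $Q=0$, and $dz\notin Q_R+z\Omega_R$. Modulo $z$ the rank is $2$, so exactly one of the three exponents is $0$. The other two are positive with sum $3$, and the exponents are $(2,1,0)$: the maximum is unique, as the lemma says.

The next lemma treats primes that do not divide $p$: for them the pole will never cost anything.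

**Lemma 6.** If $f$ is a prime semi-invariant of weight $\chi$ and $f\nmid p$, then $df\in Q_R+f\Omega_R$.

*Proof.* By (6) all $n_j(f)=0$, so $\pi(\Omega_R)=\mathcal E$ by (5). By (3) the constant field $\chi=-\pi(df)/f$ lies in $Q^\perp\cap\mathcal T_R=\mathcal E$. So $\chi=\pi(w)$ with $w\in\Omega_R$, and $\pi(df+fw)=-f\chi+f\chi=0$, i.e. $df+fw\in Q_R$. $\square$

## 7. Prime generators and a primitive Jacobian

From now on $A$ is freely generated by homogeneous $f_1,\dots,f_r$. (The case $r=0$ is not excluded: then $J=1$, the spans below are $0$, and everything reads correctly.) The two lemmas of this section make the generators semi-invariants and then show that their Jacobian contributes no divisor.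

**Lemma 7.** Without changing the degrees one may assume that each $f_i$ is a homogeneous semi-invariant, of weight $\chi_i$ say. Then each $f_i$ is prime in $S$, and the $f_i$ are pairwise non-associate.

*Proof.* Products and homogeneous components of semi-invariants are semi-invariants, and nonzero semi-invariants of distinct weights are linearly independent. So $A=\bigoplus_\chi A_\chi$ is bigraded by weight and degree, where $A_\chi$ is the space of semi-invariants of weight $\chi$. The free homogeneous generators have positive degree, and their classes form a basis of $A_+/A_+^2$, where $A_+$ is the part of positive degree. Lift a bihomogeneous basis of $A_+/A_+^2$ to bihomogeneous elements of $A_+$. By induction on degree they generate $A$. There are $r=\operatorname{trdeg}A$ of them, so they are algebraically independent, and they have the same multiset of degrees.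

If such an $f_i$ were not prime, then $f_i=ab$ with $a,b$ nonconstant and homogeneous, and semi-invariants by Lemma 3. Then $a,b\in A_+$ and $f_i\in A_+^2$, a contradiction. The $f_i$ are non-associate because they are algebraically independent. $\square$

We use the Jacobian criterion in characteristic $0$: in $\Omega_{k/\mathbb C}$, for a finitely generated field $k/\mathbb C$, the differentials of a set of elements of $k$ span a space whose $k$-dimension is the transcendence degree of the field that they generate.

**Lemma 8.** $J=df_1\wedge\dots\wedge df_r\in S\otimes\Lambda^r\mathfrak g$ is primitive.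

*Proof.* By the Jacobian criterion $J\neq0$. Suppose that a prime $h$ divides all coefficients of $J$.

**Step 1: $h$ is a semi-invariant.** This brings $h$ into $A$. Write $J=cJ_1$ with $J_1$ primitive; then $h\mid c$. Let $L_y$ be the Lie derivative along the linear field $\pi(dy)$. It preserves $S\otimes\Lambda^r\mathfrak g$ and commutes with $d$, so $L_ydf_i=\chi_i(y)df_i$ and $L_yJ=\big(\sum\chi_i\big)(y)J$. On the other hand $L_yJ=(\operatorname{ad}_yc)J_1+c\,L_yJ_1$. So $c$ divides all coefficients of $(\operatorname{ad}_yc)J_1$, and since $J_1$ is primitive, $c\mid\operatorname{ad}_yc$. By Lemma 3, $c$ is a semi-invariant and so is its factor $h$. Thus $h\in A$, and $h$ is nonconstant.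

**Step 2: $hS\cap A=hA$.** This lets us restrict $A$ to the divisor of $h$. Let $F=\sum F_\chi\in hS\cap A$ with $F_\chi\in A_\chi$. Choose $y\in\mathfrak g$ on which the finitely many weights involved take distinct values. By Lagrange interpolation each $F_\chi$ is a polynomial in $\operatorname{ad}_y$ applied to $F$. As $h$ is a semi-invariant, $hS$ is $\operatorname{ad}$-stable, so $F_\chi\in hS$. Then $F_\chi/h$ is zero or a semi-invariant, so it lies in $A$, and $F\in hA$. The inclusion $hA\subset hS\cap A$ is clear.

**Step 3: count differentials on $D=\{h=0\}$.** We show that $J$ does not vanish modulo $h$. By Step 2, $A/hA\hookrightarrow S/hS=\mathbb C[D]$, so $A/hA$ is a domain. It is the quotient of a polynomial ring in $r$ variables by a nonconstant element, so its transcendence degree is $r-1$. It is generated by the restrictions $\bar f_i$ of the $f_i$ to $D$. Let $k=\mathbb C(D)$. The $d\bar f_i$ span a space of dimension $r-1$ in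
$$\Omega_{k/\mathbb C}=(k\otimes\mathfrak g)/k\,\overline{dh},\qquad \overline{dh}\neq0,$$
where $\overline{dh}\ne0$ because $h$ does not divide all its partial derivatives. Writing $h=H(f_1,\dots,f_r)$ we have $dh=\sum_i\frac{\partial H}{\partial f_i}(f_1,\dots,f_r)\,df_i$, so the span of the reductions $\overline{df_i}$ in $k\otimes\mathfrak g$ contains $\overline{dh}$. Its dimension is therefore $(r-1)+1=r$, and $J\not\equiv0$ modulo $h$. This contradicts the choice of $h$. $\square$

## 8. Linear vector fields from the algebraic hull

Let $w_i=df_i/f_i$, so $\pi(w_i)=-\chi_i$. Let $N_0=\operatorname{span}_K(w_1,\dots,w_r)$. It has dimension $r$ and contains $dF$ for all $F\in A$. Let $X=\operatorname{span}_{\mathbb C}(\chi_1,\dots,\chi_r)$ and $d=\dim X$. The map $\pi:N_0\to K\otimes X$, $\sum b_iw_i\mapsto-\sum b_i\chi_i$, is onto. Its kernel is given by linear equations with coefficients in $\mathbb C$, so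
$$Q':=N_0\cap Q=K\text{-span of }\Big\{\sum a_iw_i:a\in\mathcal R\Big\},\qquad \mathcal R=\Big\{a\in\mathbb C^r:\sum a_i\chi_i=0\Big\},\qquad \dim Q'=r-d. \tag{8}$$
Put
$$s=q-(r-d)\ge0 .$$
This is the number of directions of $Q$ that semi-invariants do not see; in example (4), $s=2-(2-1)=1$. To use the line of $\Lambda^{\mathrm{top}}(Q'^\perp)$ instead of that of $Q^\perp$, we need $s$ extra vector fields in $Q'^\perp$.

**Definition (algebraic hull).** $G_{\mathrm{alg}}\subset GL(\mathfrak g)$ is the smallest algebraic subgroup whose Lie algebra $\hat{\mathfrak g}$ contains $\operatorname{ad}\mathfrak g$. It exists because in characteristic $0$ the Lie algebra of an intersection of algebraic subgroups is the intersection of their Lie algebras. The Lie algebra $\operatorname{ad}\mathfrak g$ is algebraic if $\hat{\mathfrak g}=\operatorname{ad}\mathfrak g$.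

In example (4), $\operatorname{ad}h$ sends $t\mapsto t$, $y\mapsto z$. Lie algebras of algebraic groups contain the semisimple and nilpotent parts of their elements, so $\hat{\mathfrak g}$ contains $\sigma:t\mapsto t$ and $\nu:y\mapsto z$ (other basis vectors to $0$) separately. Neither of them lies in $\operatorname{ad}\mathfrak g$: in $\operatorname{ad}\mathfrak g$ the images of $t$ and $y$ are $\alpha t$ and $\alpha z$ with the same $\alpha$.

$G_{\mathrm{alg}}$ acts on $S$ by automorphisms. For $\xi\in\hat{\mathfrak g}$ let $\tilde\xi$ be the derivation of $S$ extending $\xi:\mathfrak g\to\mathfrak g$. It is a linear vector field on $\mathfrak g^*$, and $\widetilde{\operatorname{ad}y}=\pi(dy)$. A subspace of a graded piece of $S$ that is stable under $\operatorname{ad}\mathfrak g$ is stable under $G_{\mathrm{alg}}$, because its stabilizer in $GL(\mathfrak g)$ is algebraic with Lie algebra containing $\operatorname{ad}\mathfrak g$. Applied to the line $\mathbb Cf_i$ this gives $\hat\chi_i\in\hat{\mathfrak g}^*$ with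
$$\tilde\xi f_i=\hat\chi_i(\xi)f_i,\qquad\text{i.e.}\qquad \langle w_i,\tilde\xi\rangle=\hat\chi_i(\xi)\in\mathbb C. \tag{9}$$
So these fields have the two properties that we want: linear coefficients, and constant logarithmic derivative along each $f_i$.

**Lemma 9.** $Q'^\perp$ is spanned over $K$ by the $\tilde\xi$ with $\xi\in\hat{\mathfrak g}_0$, where $\hat{\mathfrak g}_0=\{\xi\in\hat{\mathfrak g}:\sum a_i\hat\chi_i(\xi)=0\ \text{for all }a\in\mathcal R\}$. If $\hat{\mathfrak g}=\operatorname{ad}\mathfrak g$, then $Q'=Q$, i.e. $s=0$.

*Proof.* Let $\hat Q\subset\Omega_K$ be the annihilator of all $\tilde\xi$, $\xi\in\hat{\mathfrak g}$.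

**Step 1: $\hat Q$ is spanned by differentials of invariant rational functions.** This makes $\hat Q$ accessible to semi-invariants. Rosenlicht's theorem says that for an algebraic group acting on an irreducible variety the transcendence degree of the field of invariant rational functions is the dimension of the variety minus the maximal orbit dimension. The values $\tilde\xi(x)$ span the tangent space of the orbit $G_{\mathrm{alg}}x$ at $x$. So
$$\operatorname{trdeg}K^{G_{\mathrm{alg}}}=n-\max_x\dim G_{\mathrm{alg}}x=\dim_K\hat Q .$$
The $dF$, $F\in K^{G_{\mathrm{alg}}}$, lie in $\hat Q$, and by the Jacobian criterion they span a space of this dimension. So they span $\hat Q$.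

**Step 2: $\hat Q\subset Q'$.** We show that each such $dF$ lies both in $N_0$ and in $Q$. Let $0\neq F\in K^{G_{\mathrm{alg}}}$ and write $F=u/v$ with $u,v\in S$ coprime. For $g\in G_{\mathrm{alg}}$ we have $gu/gv=u/v$ with $gu,gv$ coprime. Then $u\mid gu$ and $v\mid gv$, and since $g$ preserves degrees, $gu\in\mathbb C^*u$, $gv\in\mathbb C^*v$. The lines $\mathbb Cu,\mathbb Cv$ are $G_{\mathrm{alg}}$-stable, hence stable under $\hat{\mathfrak g}\supset\operatorname{ad}\mathfrak g$. So $u,v$ are semi-invariants of $\mathfrak g$ (Lemma 3), $u,v\in A$, and $dF=(v\,du-u\,dv)/v^2\in N_0$. Moreover $\langle dF,\pi(dy)\rangle=0$ for all $y\in\mathfrak g$, because $\pi(dy)=\widetilde{\operatorname{ad}y}$; by skewness $\pi(dF)=0$, i.e. $dF\in Q$. Hence $\hat Q\subset N_0\cap Q=Q'$.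

**Step 3: the condition on the coefficients is over $\mathbb C$.** This step identifies $Q'^\perp$. By Step 2, $Q'^\perp\subset\hat Q^\perp=K\text{-span}\{\tilde\xi:\xi\in\hat{\mathfrak g}\}$. For $b=\sum_jb_j\otimes\xi_j\in K\otimes\hat{\mathfrak g}$, (8) and (9) show that the field $\sum_jb_j\tilde\xi_j$ lies in $Q'^\perp$ if and only if
$$\sum_ia_i\sum_jb_j\hat\chi_i(\xi_j)=0\quad\text{for all }a\in\mathcal R .$$
These are linear equations on $b$ with coefficients in $\mathbb C$, so their solution space is $K\otimes\hat{\mathfrak g}_0$. This proves the first claim. If $\hat{\mathfrak g}=\operatorname{ad}\mathfrak g$, then $\hat Q$ is the annihilator of all $\pi(dy)$, which is $Q$. So $Q\subset Q'\subset Q$, and $s=\dim Q-\dim Q'=0$. $\square$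

## 9. The polyvector $\Theta$ and the proof of Theorem 1

**Step 1: construction of $\Theta$.** We build from $\pi^m$ a polyvector on the same line as $J^*$. We have $Q^\perp\subset Q'^\perp$ with quotient of dimension $\dim Q-\dim Q'=s$. By Lemma 9 we can choose $\xi_1,\dots,\xi_s\in\hat{\mathfrak g}_0$ with
$$Q'^\perp=Q^\perp\oplus\operatorname{span}_K(\tilde\xi_1,\dots,\tilde\xi_s).$$
Choose $B\subset\{1,\dots,r\}$ such that $(\chi_i)_{i\in B}$ is a basis of $X$, so $|B|=d$. Define
$$\Xi=\pi^m\wedge\tilde\xi_1\wedge\dots\wedge\tilde\xi_s=p\,E_\Xi,\qquad E_\Xi=E\wedge\tilde\xi_1\wedge\dots\wedge\tilde\xi_s,\qquad \Theta=\Big(\prod_{i\in B}\iota_{w_i}\Big)\Xi .$$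
Here $E_\Xi$ has coefficients in $S$, and the order of the contractions matters only for a sign. Since $2m+s-d=2m+q-r=n-r$, $\Theta$ is an $(n-r)$-vector. $\Xi$ spans $\Lambda^{\mathrm{top}}(Q'^\perp)$. The $w_i$ $(i\in B)$ are independent modulo $Q'$, because their images $-\chi_i$ under $\pi$ are independent, and by dimension $N_0=Q'\oplus\bigoplus_{i\in B}Kw_i$. So by Lemma 2, applied to $L=Q'^\perp$, $\Theta$ is nonzero and spans $\Lambda^{n-r}(N_0^\perp)$. The polyvector $J^*$, the contraction of the constant $n$-vector dual to our basis with $df_1,\dots,df_r$, spans the same line, and its coefficients are up to sign those of $J$. By Lemma 8,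
$$\Theta=G\,J^*,\qquad 0\neq G\in K,\qquad v_f(G)=v_f(\Theta)\ \text{for every prime }f. \tag{10}$$

**Step 2: degrees.** This step turns the statement into a lower bound for $\deg G$. The coefficients of $\Xi$ are homogeneous of degree $m+s$, because $\pi$ and the $\tilde\xi_j$ have linear coefficients. Those of $w_i$ are homogeneous of degree $-1$, and those of $J$ of degree $\sum(\deg f_i-1)$. So $G$ is homogeneous of degree $(m+s-d)-\sum(\deg f_i-1)$, and since $m+s-d+r=m+q=c(\mathfrak g)$,
$$\sum_{i=1}^r\deg f_i=c(\mathfrak g)-\deg G. \tag{11}$$

**Step 3: what the poles cost.** This is the local estimate for $v_f(\Theta)$.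

**Lemma 10.** For a prime $f$ put $\varepsilon_f=1$ if $f=f_i$ (up to a scalar) for some $i\in B$ and $df\notin Q_R+f\Omega_R$, and $\varepsilon_f=0$ otherwise. Then $v_f(\Theta)\ge v_f(p)-\varepsilon_f$.

*Proof.* We have $\Theta=p\cdot\big(\prod_{i\in B}\iota_{w_i}\big)E_\Xi$. If $f$ is not associate to any $f_i$, $i\in B$, then all $w_i$, $i\in B$, lie in $\Omega_R$, so $v_f(\Theta)\ge v_f(p)$. If $f=f_i$ with $i\in B$, then $fw_i=df\in\Omega_R$, and $w_j\in\Omega_R$ for $j\in B\setminus\{i\}$ because $f_j$ is a unit in $R$; so $v_f(\Theta)\ge v_f(p)-1$.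

Suppose moreover that $df=u+fw$ with $u\in Q_R$, $w\in\Omega_R$. Then $w_i=f^{-1}u+w$. Contract with $w_i$ first, which changes at most a sign. We have $\iota_uE=0$, because $E\in\Lambda^{2m}Q^\perp$. By (9),
$$\langle u,\tilde\xi_j\rangle=\langle df,\tilde\xi_j\rangle-f\langle w,\tilde\xi_j\rangle=f\big(\hat\chi_i(\xi_j)-\langle w,\tilde\xi_j\rangle\big)\in fR .$$
Every term of $\iota_uE_\Xi$ contains one of these factors, so $\iota_uE_\Xi$ has coefficients in $fR$. Hence $\iota_{w_i}E_\Xi=f^{-1}\iota_uE_\Xi+\iota_wE_\Xi$ has coefficients in $R$, the remaining contractions keep it there, and $v_f(\Theta)\ge v_f(p)$. $\square$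

**Step 4: the primes that cost something are counted in $M$.** This step joins the local estimate with Lemmas 4–6. Let $\varepsilon_f=1$. Then $f$ is a prime semi-invariant with $df\notin Q_R+f\Omega_R$. By Lemma 6, $f\mid p$, and by Lemma 5, $n_1(f)>n_2(f)$ (or $m=1$). So by (10) and Lemma 10, $v_f(G)\ge v_f(p)-\varepsilon_f\ge0$ for all primes $f$. Therefore $G\in S$, and $p$ divides $G\cdot\prod_{\varepsilon_f=1}f$. The primes $f$ with $\varepsilon_f=1$ are pairwise non-associate and all of them appear in (7), so
$$\deg G\ge\deg p-\sum_{\varepsilon_f=1}\deg f\ge\deg p-M .$$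
Inserting this in (11) gives $\sum_{i=1}^r\deg f_i\le c(\mathfrak g)-\deg p_{\mathfrak g}+M$, which is Theorem 1. $\blacksquare$

**The construction on the examples.** For $[h,t]=t$: $s=0$, $B$ consists of the index of $t$, $\Theta=\iota_{dt/t}(t\,\partial_h\wedge\partial_t)=-\partial_h$, $J^*=\pm\partial_h$, so $G=\pm1$ and (11) reads $1=1-0$. For the Heisenberg algebra: the weight of $z$ is $0$, so $B=\emptyset$, $Q'=K\,dz=Q$, $s=0$, $\Theta=\pi=z\,\partial_u\wedge\partial_v$, $G=\pm z$, and (11) reads $1=2-1$. For (4): $Q'=K\,dz$, and $\sigma\in\hat{\mathfrak g}_0$ since $\sigma z=0$ and $\mathcal R$ is spanned by the unit vector of $z$. The field $\tilde\sigma=t\,\partial_t$ completes $Q^\perp=\langle\partial_h,\,t\,\partial_t+z\,\partial_y\rangle$ to $Q'^\perp=\langle\partial_h,\partial_t,\partial_y\rangle$. Then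
$$\Theta=\iota_{dt/t}\big(\partial_h\wedge(t\,\partial_t+z\,\partial_y)\wedge t\,\partial_t\big)=\iota_{dt/t}\big(\partial_h\wedge z\,\partial_y\wedge t\,\partial_t\big)=z\,\partial_h\wedge\partial_y ,$$
and $J=dt\wedge dz$ gives $J^*=\pm\partial_h\wedge\partial_y$, so $G=\pm z$ and (11) reads $2=3-1$. The pole of $dt/t$ has indeed cost nothing.

## 10. The exact formula when semi-invariants see all of $\ker\pi$

We prove Theorem 2. The hypothesis $r=q+d$ means $s=0$, and by Lemma 9 it holds if $\operatorname{ad}\mathfrak g$ is algebraic. The point is to replace the inequality of Lemma 10 by an equality.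

**Step 1: freedom in the choice of $B$.** This step allows us to adapt $B$ to each prime. Now $Q'=Q\subset N_0$ and $\Theta=p\,\big(\prod_{i\in B}\iota_{w_i}\big)E$. For $j\in\{1,\dots,r\}$ write $\chi_j=\sum_{i\in B}c_{ji}\chi_i$ with $c_{ji}\in\mathbb C$. Applying $\pi$ shows
$$w_j-\sum_{i\in B}c_{ji}w_i\in Q. \tag{12}$$
Contraction of $E$ with $Q$ is $0$. So replacing $B$ by another choice multiplies $\Theta$ by the determinant of a constant change of basis of $X$, up to sign. Thus $G$ is independent of $B$ up to a nonzero constant. Moreover, $i\in I$ if and only if $i$ belongs to every possible $B$.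

**Step 2: the module $N_R$.** This step prepares the use of Lemma 2 over $R$. Let $f$ be prime and $N_R=N_0\cap\Omega_R$. By Lemma 8 the $df_j$ are independent modulo $f$, so they form a basis of $N_R$, and $N_R$ is a direct summand of $\Omega_R$. Also $Q_R\subset N_R$, so $N_R/Q_R$ is a direct summand of $\Omega_R/Q_R=\mathcal E^*$. Hence a basis of $N_R/Q_R$ is part of a basis of $\mathcal E^*$. Recall that $E$ generates $\Lambda^{2m}\mathcal E$, and that $\mathcal E$ is a direct summand of $\mathcal T_R$ by (5). So by Lemma 2, contracting $E$ with a family in $N_R$ that gives a basis of $N_R/Q_R$ yields a polyvector with $v_f=0$.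

**Step 3: primes $f$ that are not an $f_i$ with $i\in I$.** Here we show $v_f(G)=v_f(p)$. Choose $B$ such that $f$ is not associate to any $f_i$ with $i\in B$; this is possible because an index outside $I$ is avoided by some $B$. Then $w_i\in N_R$ for $i\in B$. For every $j$, (12) gives
$$df_j-f_j\sum_{i\in B}c_{ji}w_i\in Q\cap\Omega_R=Q_R .$$
So $N_R=Q_R\oplus\bigoplus_{i\in B}Rw_i$; the sum is direct since the $w_i$, $i\in B$, are independent modulo $Q$. By Step 2, $v_f\big((\prod_{i\in B}\iota_{w_i})E\big)=0$, and $v_f(G)=v_f(\Theta)=v_f(p)$.

**Step 4: primes $f=f_i$ with $i\in I$.** Here we show that exactly one factor is lost. We have $i\in B$, and $(\chi_l)_{l\in B\setminus\{i\}}$ is a basis of $\operatorname{span}(\chi_j:j\ne i)$. So for $j\neq i$ only the indices $l\in B\setminus\{i\}$ occur in (12). Since $w_j$ and these $w_l$ lie in $\Omega_R$, we get $w_j\in Q_R+\sum_{l\in B\setminus\{i\}}Rw_l$, hence also $df_j=f_jw_j$ lies there. Therefore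
$$N_R=Q_R\oplus R\,df_i\oplus\bigoplus_{l\in B\setminus\{i\}}Rw_l .$$
By Step 2, $v_f\big(\iota_{df_i}(\prod_{l\in B\setminus\{i\}}\iota_{w_l})E\big)=0$, and since $w_i=f^{-1}df_i$, $v_f(G)=v_f(p)-1$. Comparing with Lemma 10 we see that $\varepsilon_f=1$. So $f\mid p$ by Lemma 6, and its Jordan tuples have a unique maximum by Lemmas 5 and 4.

**Step 5: collect.** By Steps 3 and 4, $p=\mathrm{const}\cdot G\prod_{i\in I}f_i$, so $\deg G=\deg p-\sum_{i\in I}\deg f_i$. With (11) this is the formula of Theorem 2. $\blacksquare$

## 11. Equality, strict inequality, and the hypothesis of Theorem 2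

**Equality.** For $k$ commuting copies of $[h,t]=t$: $A=\mathbb C[t_1,\dots,t_k]$, $c(\mathfrak g)=k$, $p_{\mathfrak g}=t_1\cdots t_k$. For $f=t_i$ the exponents are $(1,0,\dots,0)$, so $M=k$, and $k=k-k+k$. So in Theorem 1, $M$ cannot be replaced by $\alpha M$ with $\alpha<1$.

**Equality with a larger block.** For (1): $A=\mathbb C[z]$, $\operatorname{ind}\mathfrak g=0$, $c(\mathfrak g)=2$, $p_{\mathfrak g}=z^2$, tuple $J(4)$, $M=1$, and $1=2-2+1$.

**Strict inequality.** For the Heisenberg algebra $[u,v]=z$, a semi-invariant has weight $0$, since $\{u,\cdot\}$, $\{v,\cdot\}$, $\{z,\cdot\}$ are locally nilpotent. So it is killed by $z\,\partial_v$ and $z\,\partial_u$, and $A=\mathbb C[z]$. Here $c(\mathfrak g)=2$, $p_{\mathfrak g}=z$, $M=1$, and $1<2-1+1$. The weight of $z$ is $0$, so $I=\emptyset$; moreover $r=1=\operatorname{ind}\mathfrak g+d$, and the formula of Theorem 2 gives the correct value $2-1=1$. The tuple $J(2)$ has a unique maximum although $dz\in Q$: the converse of Lemma 5 fails, and this is where the inequality becomes strict.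

**The hypothesis $r=\operatorname{ind}\mathfrak g+d$ is needed in Theorem 2.** For (4): $A=\mathbb C[t,z]$, $r=2<\operatorname{ind}\mathfrak g+d=3$, $c(\mathfrak g)=3$, $p_{\mathfrak g}=1$, $M=0$. Theorem 1 reads $2\le3$. The set $I$ consists of the index of $t$, so the formula of Theorem 2 would read $2=3+1$, which is false.
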